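\title{Isomorphically projective Banach lattices need not be isomorphic to isometrically projective ones}

\begin{abstract}
A Banach lattice $P$ is isomorphically projective if every lattice homomorphism from $P$ into a quotient $X/J$ lifts to a bounded lattice homomorphism into $X$, and isometrically projective if the lift can be chosen with an arbitrarily small relative increase of the norm. We show that for every $\lambda>1$ there is a separable Banach lattice from which homomorphisms always lift with $\|\hat T\|\le\lambda\|T\|$, but which is not isomorphic to any isometrically projective Banach lattice. For lattices with a strong order unit, isomorphic projectivity does imply isomorphism with an isometrically projective lattice, but the isomorphism constant cannot be bounded in terms of $\lambda$. The example is an $\ell_1$-sum of spaces $C(K)$ with weighted norms, where $K$ is a bouquet of copies of a tower of disks, and we compute the exact distance from each summand to the isometrically projective lattices.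
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach lattices in this paper are real, and a \emph{lattice homomorphism} is a linear map $T$ with $|Tx|=T|x|$ for all $x$. Let $P$ be a Banach lattice. A \emph{lifting problem} for $P$ consists of a Banach lattice $X$, a closed ideal $J$ of $X$ with quotient map $Q:X\to X/J$, and a lattice homomorphism $T:P\to X/J$. A \emph{lift} of $T$ is a bounded lattice homomorphism $\hat T:P\to X$ with $Q\hat T=T$.

\begin{definition}\label{def:proj}
A Banach lattice $P$ is
\begin{itemize}
\item \emph{isomorphically projective} if in every lifting problem for $P$ there is a lift;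
\item \emph{$\lambda$-liftable}, where $\lambda\ge1$, if in every lifting problem there is a lift with $\|\hat T\|\le\lambda\|T\|$;
\item \emph{isometrically projective} if in every lifting problem and for every $\varepsilon>0$ there is a lift with $\|\hat T\|\le(1+\varepsilon)\|T\|$, that is, if $P$ is $\lambda$-liftable for every $\lambda>1$.
\end{itemize}
\end{definition}

The zero operator lifts to the zero operator, so only $T\ne0$ ever needs attention. A $\lambda$-liftable lattice is isomorphically projective. It is known that, conversely, an isomorphically projective lattice is $\lambda$-liftable for some $\lambda$. We shall not use this, but the argument is short. If no $\lambda$ works, choose lifting problems $(X_n,J_n,T_n)$ with $\|T_n\|=1$ such that $T_n$ has no lift of norm at most $n^3$. Let $X$ be the $\ell_1$-sum of the $X_n$ and $J$ the ideal of all $(x_n)\in X$ with $x_n\in J_n$, so that $X/J$ is the $\ell_1$-sum of the $X_n/J_n$. If $\hat T$ lifted $Tf=(n^{-2}T_nf)_n$, then $n^2$ times its $n$-th coordinate would lift $T_n$ with norm at most $n^2\|\hat T\|\le n^3$ for large $n$.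

Two Banach lattices are \emph{isomorphic} if there is a lattice isomorphism between them, that is, a bijective lattice homomorphism, that is bounded with bounded inverse. We measure how far $P$ is from being isometrically projective by
\[
\Delta(P)=\inf\bigl\{\|U\|\,\|U^{-1}\|:\ U:P\to E\text{ a lattice isomorphism, }E\text{ isometrically projective}\bigr\},
\]
with $\inf\emptyset=\infty$. If $U:P\to E$ is such an isomorphism and $T:P\to X/J$ is given, we can lift $TU^{-1}$ and compose the lift with $U$; this shows that $P$ is $\lambda$-liftable for every $\lambda>\Delta(P)$. Isomorphic projectivity does not depend on the choice of an equivalent lattice norm, while the constant $\lambda$ does. It is therefore natural to ask whether a good choice of the norm always brings $\lambda$ down to $1+\varepsilon$ for all $\varepsilon$ at once. This is the problem, from de Pagter and Wickstead \cite{dPW}, that we solve: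

\begin{quote}
\emph{Is every isomorphically projective Banach lattice isomorphic to an isometrically projective Banach lattice?}
\end{quote}

The answer is no, even when the lifting constant is as close to $1$ as we like.

\begin{theorem}\label{thm:main}
For every $\lambda>1$ there is a separable $\lambda$-liftable (hence isomorphically projective) Banach lattice $P$ that is not isomorphic to any isometrically projective Banach lattice.
\end{theorem}

The simplest cases suggest the opposite answer. The lattice $\mathbb R$ is isometrically projective: to lift $T:\mathbb R\to X/J$ is to choose a positive preimage of $T1$, and there is one of almost the same norm. More generally, recall that $e\ge0$ is a \emph{strong order unit} of $P$ if every $f\in P$ satisfies $|f|\le ce$ for some $c$. A nonzero lattice with a strong order unit is isomorphic to a space $C(K)$, and for such lattices projectivity is a topological property of $K$.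

\begin{theorem}\label{thm:unit}
Let $P\ne0$ be a Banach lattice with a strong order unit, so that $P$ is isomorphic to some $C(K)$ with the supremum norm. The following are equivalent:
\begin{enumerate}
\item[(1)] $P$ is isomorphically projective;
\item[(2)] $K$ is a retract of a neighborhood of itself in every compact Hausdorff space containing it;
\item[(3)] $C(K)$ with the supremum norm is isometrically projective.
\end{enumerate}
\end{theorem}

Thus $\Delta(P)<\infty$ for every nonzero isomorphically projective $P$ with a strong order unit. For instance, $\mathbb R^n$ with the coordinatewise order and any lattice norm is isomorphic to $C(K)$ with $K$ finite, and a finite set satisfies (2) because its points have disjoint neighborhoods. What Theorem~\ref{thm:unit} does not give is a bound for $\Delta(P)$ in terms of the lifting constant of $P$, and this is the gap through which the counterexample passes.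

\begin{theorem}\label{thm:exact}
Let $r>1$ and $N\ge2$, and let $P_N$ be the separable Banach lattice with a strong order unit constructed from $r$ and $N$ in Section~\ref{sec:tower}. Then $P_N$ is $r^2(1+\varepsilon)$-liftable for every $\varepsilon\in(0,1)$, and $\Delta(P_N)=r^{N-1}$, with the infimum attained. Hence, even among separable lattices with a strong order unit that are $\lambda$-liftable for a fixed $\lambda>1$, the distance $\Delta$ to the isometrically projective lattices is always finite but admits no uniform bound.
\end{theorem}

The lattice of Theorem~\ref{thm:main} is the $\ell_1$-sum of the $P_N$, $N\ge2$, for $r$ close to $1$.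

The method is a translation into topology. A lifting problem for $C(K)$ amounts to extending a continuous map with values in $K$, and a lattice norm on $C(K)$ puts a height $\gamma(t)$ on each point $t\in K$, the norm of the evaluation at $t$. If the norm is $\lambda$-liftable, a neighborhood of the set $\{\gamma\le s\}$ can be pushed into $\{\gamma\le s'\}$, fixing $\{\gamma\le s\}$, whenever $s'>\lambda s$ (Section~\ref{sec:dictionary}). For an isometrically projective norm one may take $s'$ as close to $s$ as one likes, so this step can be repeated $N$ times at no cost; for a $\lambda$-liftable norm $N$ repetitions cost $\lambda^N$. Sections~\ref{sec:bouquet}--\ref{sec:lifting} turn a pointed finite complex with a weight function into a lattice and reduce the lower bound for $\Delta$ and the lifting estimate to two topological properties of the complex; a single disk serves as the running example. Section~\ref{sec:tower} constructs a tower of $N$ disks with both properties, and Section~\ref{sec:sum} treats $\ell_1$-sums.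

\section{Background}\label{sec:background}

\subsection{Banach lattices}

A Banach lattice is a real vector lattice with a complete norm such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. We write $x^+=x\vee0$ and $x^-=(-x)\vee0$, and call $x,y$ \emph{disjoint} if $|x|\wedge|y|=0$. The lattice operations are norm continuous, and
\[
x-x\wedge y=(x-y)^+,\qquad x^+\wedge x^-=0,\qquad |x+y|\ge|x|-|y|.
\]
If $x,y$ are disjoint then $|x+y|=|x|+|y|$, and if they are also positive then $(x-y)^+=x$. An \emph{ideal} is a subspace $J$ such that $|x|\le|y|$ and $y\in J$ imply $x\in J$. The elements disjoint from a given $x$ form a closed ideal. If $J$ is a closed ideal of $X$, then $X/J$ is a Banach lattice in the quotient norm and order, and $Q:X\to X/J$ is a lattice homomorphism. A lattice homomorphism preserves $\vee$, $\wedge$ and disjointness; it is positive, and hence bounded when it acts between Banach lattices. We use four standard facts, in which $K$ and $L$ are compact Hausdorff spaces.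

\begin{itemize}
\item[(B1)] \emph{Positive lifts.} If $0\le\xi\in X/J$ and $\eta>0$, there is $y\ge0$ in $X$ with $Qy=\xi$ and $\|y\|\le\|\xi\|+\eta$: take $x$ with $Qx=\xi$ and $\|x\|\le\|\xi\|+\eta$, and put $y=x^+$.
\item[(B2)] \emph{Kakutani's representation.} If $0\ne y\ge0$ in $X$, the ideal $I_y=\{x:|x|\le cy\text{ for some }c\}$, normed by the least such $c$, is lattice isometric to some $C(L)$, with $y$ corresponding to $1$. We write $\iota:C(L)\to I_y\subset X$ for this lattice isomorphism. Since $|\iota F|\le\|F\|_\infty y$, we have $\|\iota F\|\le\|F\|_\infty\|y\|$.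
\item[(B3)] \emph{Ideals of $C(L)$.} The closed ideals of $C(L)$ are the sets $\{F:F|_{L_0}=0\}$ with $L_0\subset L$ closed. By Tietze's theorem, for $L_0\ne\emptyset$ the quotient is $C(L_0)$ with the supremum norm, and the quotient map is restriction.
\item[(B4)] \emph{Homomorphisms are weighted compositions.} If $S:C(K)\to C(L)$ is a lattice homomorphism and $\rho=S1$, there is a continuous $\psi:\{\rho>0\}\to K$ such that $Sf=\rho\cdot(f\circ\psi)$ on $\{\rho>0\}$ and $Sf=0$ on $\{\rho=0\}$. Indeed, for each $l\in L$ the functional $f\mapsto Sf(l)$ is a real-valued lattice homomorphism on $C(K)$, hence a nonnegative multiple of a point evaluation; $\psi$ is continuous because every $f\circ\psi=Sf/\rho$ is; and $|Sf|\le\|f\|_\infty\rho$.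
\end{itemize}

If $e$ is a strong order unit of $P\ne0$, then $I_e=P$, so $\iota:C(K)\to P$ is a bounded bijection and, by the open mapping theorem, an isomorphism. By a \emph{Banach lattice norm on $C(K)$} we mean a norm that makes $C(K)$, with its pointwise order, a Banach lattice; by the same argument it is equivalent to the supremum norm.

If $U:P\to E$ is a lattice isomorphism, then $\|f\|'=\|Uf\|$ is a lattice norm on $P$ for which $U$ is isometric, and
\begin{equation}\label{eq:transport}
\alpha\|f\|\le\|f\|'\le\beta\|f\|,\qquad \alpha=1/\|U^{-1}\|,\quad\beta=\|U\|.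
\end{equation}
So a lower bound for $\Delta(P)$ is a lower bound for $\beta/\alpha$ over all isometrically projective lattice norms $\|\cdot\|'$ on $P$ that satisfy \eqref{eq:transport}.

\subsection{Finite complexes}

A finite CW complex is a space built from finitely many points by attaching finitely many closed cells along their boundaries to cells of lower dimension; it is compact and Hausdorff. We need three facts.

\begin{itemize}
\item[(T1)] A finite CW complex is homeomorphic to a compact subset of some $\mathbb R^m$ that is a retract of an open neighborhood. (It is a finite-dimensional, locally contractible, compact metrizable space, so Borsuk's theorem applies; see \cite[Appendix, Cor.~A.10]{Hatcher}.)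
\item[(T2)] If $A$ is a contractible subcomplex of a CW complex $Y$, then $Y$ is homotopy equivalent to $Y/A$ \cite[Prop.~0.17]{Hatcher}.
\item[(T3)] The identity map of the circle $\mathbb T=\mathbb R/\mathbb Z$ is not null-homotopic; in particular it does not factor through a contractible space. Every continuous map from an interval to $\mathbb T$ lifts to a continuous map to $\mathbb R$.
\end{itemize}

\begin{lemma}[Extension]\label{lem:ext}
Let $Y$ be a contractible finite CW complex, $L$ a compact Hausdorff space and $B\subset L$ closed. Every continuous $f:B\to Y$ extends to a continuous map $L\to Y$.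
\end{lemma}

\begin{proof}
By (T1) let $Y\subset O\subset\mathbb R^m$ with $O$ open and $R:O\to Y$ a retraction. Let $c:Y\times[0,1]\to Y$ be continuous with $c(\cdot,0)=\mathrm{id}$ and $c(\cdot,1)\equiv y_0$. Extend $f$ to $F:L\to\mathbb R^m$ by Tietze's theorem. The retraction corrects $F$ only on $V=F^{-1}(O)\supset B$, so we use the contraction to reach the constant $y_0$ before leaving $V$. Choose an open $V'$ with $B\subset V'\subset\overline{V'}\subset V$ and a continuous $s:L\to[0,1]$ with $s=0$ on $B$ and $s=1$ off $V'$. The open sets $V$ and $L\setminus\overline{V'}$ cover $L$. The map equal to $c(R(F(l)),s(l))$ on $V$ and to $y_0$ on $L\setminus\overline{V'}$ is well defined, because $s=1$ on the overlap; it is continuous and extends $f$.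
\end{proof}

\section{Lifting from $C(K)$ and extension of maps}\label{sec:dictionary}

A lifting problem takes place in an arbitrary Banach lattice $X$. When the domain is $C(K)$, the range of $T$ is dominated by $T1$, so the whole problem can be moved into the ideal generated by one lift $y$ of $T1$, which is a space $C(L)$.

\begin{lemma}[Localization]\label{lem:local}
Let $K$ be compact Hausdorff and let $T:C(K)\to X/J$ be a lattice homomorphism with $T1\ne0$. Let $y\ge0$ in $X$ with $Qy=T1$, and let $\iota:C(L)\to I_y$ be as in \textup{(B2)}. There are a closed set $L_0\subset L$ and a continuous map $\varphi:L_0\to K$ such that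
\begin{enumerate}
\item[(a)] for $F\in C(L)$: $\iota F\in J$ if and only if $F|_{L_0}=0$;
\item[(b)] for $f\in C(K)$ and $F\in C(L)$: if $F|_{L_0}=f\circ\varphi$, then $Q\iota F=Tf$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $\{F:\iota F\in J\}$ is an ideal of $C(L)$, closed because $\|\iota F\|\le\|F\|_\infty\|y\|$, and proper because $\iota1=y\notin J$. Fact (B3) gives $L_0\neq\emptyset$ with (a). Let $f\in C(K)$ and $c=\|f\|_\infty$, so that $|Tf|\le cQy$. If $Qx=Tf$, then $(x\wedge cy)\vee(-cy)$ lies in $I_y$ and is mapped by $Q$ to $(Tf\wedge cQy)\vee(-cQy)=Tf$. Hence $Tf=Q\iota F$ for some $F\in C(L)$, and by (a) the restriction $F|_{L_0}$ depends only on $f$. Since $T$ and $Q\iota$ are lattice homomorphisms, so is $f\mapsto F|_{L_0}$ from $C(K)$ to $C(L_0)$, and it maps $1$ to $1$ because $T1=Q\iota1$. By (B4) it has the form $f\mapsto f\circ\varphi$. If $F'|_{L_0}=f\circ\varphi=F|_{L_0}$, then $Q\iota F'=Q\iota F=Tf$ by (a).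
\end{proof}

A nonzero lattice homomorphism $T$ on $C(K)$ has $T1\ne0$, since $|Tf|\le\|f\|_\infty T1$, so the lemma applies to all nontrivial lifting problems. It says that $T$ is encoded by the map $\varphi:L_0\to K$, and that every continuous extension $\psi:L\to K$ of $\varphi$ yields a lift $f\mapsto\iota(f\circ\psi)$. An extension to a neighborhood of $L_0$ is enough if we multiply by a cutoff function, and this proves Theorem~\ref{thm:unit}.

\begin{proof}[Proof of Theorem~\ref{thm:unit}]
(1)$\Rightarrow$(2). If $U:P\to C(K)$ is an isomorphism and $S$ lifts $TU$, then $SU^{-1}$ lifts $T$; so $C(K)$ is isomorphically projective. Let $K\subset L$ with $L$ compact Hausdorff. By (B3), $C(K)=C(L)/J$ with $J=\{F:F|_K=0\}$. Lift the identity of $C(K)$ to $\hat T:C(K)\to C(L)$ and write $\hat Tf=\rho\cdot(f\circ\psi)$ on $\{\rho>0\}$ by (B4). Since $(\hat Tf)|_K=f$ for all $f$, we get $\rho=1$ on $K$, and then $\psi=\mathrm{id}$ on $K$ because $C(K)$ separates points. So $\psi$ retracts the open set $\{\rho>0\}\supset K$ onto $K$.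

(2)$\Rightarrow$(3). Embed $K$ in a cube $[0,1]^\Gamma$ and let $R:O\to K$ be a retraction of an open neighborhood $O$ of $K$ in the cube. Let $T:C(K)\to X/J$ be a lattice homomorphism with $\|T\|=1$, and let $\varepsilon>0$. By (B1) choose $y\ge0$ with $Qy=T1$ and $\|y\|\le1+\varepsilon$, and let $L,L_0,\iota,\varphi$ be as in Lemma~\ref{lem:local}. Extend $\varphi$ to $\Phi:L\to[0,1]^\Gamma$ by applying Tietze's theorem to each coordinate. Let $V=\Phi^{-1}(O)\supset L_0$ and $\psi=R\circ\Phi|_V$, so that $\psi=\varphi$ on $L_0$. Let $\chi:L\to[0,1]$ be continuous with $\chi=1$ on $L_0$ and closed support contained in $V$. For $f\in C(K)$, the function $F_f$ equal to $\chi\cdot(f\circ\psi)$ on $V$ and to $0$ off the support of $\chi$ is continuous, $f\mapsto F_f$ is a lattice homomorphism since $\chi\ge0$, and $F_f|_{L_0}=f\circ\varphi$. By Lemma~\ref{lem:local}(b), $\hat Tf=\iota F_f$ lifts $T$, and $|\hat Tf|\le\|f\|_\infty y$ gives $\|\hat T\|\le1+\varepsilon$.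

(3)$\Rightarrow$(1) holds because isomorphic projectivity passes to isomorphic lattices, as in the first step.
\end{proof}

For the supremum norm all points of $K$ play the same role, and the single element $y$ controls the norm of the lift. Another Banach lattice norm $\|\cdot\|$ on $C(K)$ distinguishes the points by their \emph{height}
\[
\gamma(t)=\sup\{|f(t)|:\|f\|\le1\},\qquad t\in K,
\]
the norm of the evaluation at $t$. As a supremum of continuous functions, $\gamma$ is lower semicontinuous, so the sets $A_s=\{t\in K:\gamma(t)\le s\}$ are closed. The next lemma is the quantitative form of (1)$\Rightarrow$(2), and it is the only consequence of projectivity that the lower bound for $\Delta$ uses.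

\begin{lemma}[Sublevel sets]\label{lem:sublevel}
Let $\|\cdot\|$ be a $\lambda$-liftable Banach lattice norm on $C(K)$, with height $\gamma$ and sublevel sets $A_s$. If $s>0$, $s'>\lambda s$ and $A_s\ne\emptyset$, there are an open set $O\supset A_s$ in $K$ and a continuous $\psi:O\to A_{s'}$ with $\psi=\mathrm{id}$ on $A_s$. If the norm is isometrically projective, this holds for all $s'>s>0$ with $A_s\neq\emptyset$.
\end{lemma}

\begin{proof}
Let $X=C(K)$ with the supremum norm and $J=\{f:f|_{A_s}=0\}$, so that $X/J=C(A_s)$ by (B3). The restriction map $T:(C(K),\|\cdot\|)\to C(A_s)$ is a lattice homomorphism, and $\|T\|\le s$ by the definition of $A_s$. Let $\hat T$ be a lift with $\|\hat T\|\le\lambda s$, and write $\hat Tf=\rho\cdot(f\circ\psi)$ on $\{\rho>0\}$ by (B4). Since $\hat Tf=f$ on $A_s$ for all $f$, we have $\rho=1$ and $\psi=\mathrm{id}$ on $A_s$. Let $O=\{\rho>\lambda s/s'\}$, an open set containing $A_s$. For $t\in O$ and $\|f\|\le1$ we have $\rho(t)|f(\psi(t))|=|\hat Tf(t)|\le\lambda s$, so $\gamma(\psi(t))\le\lambda s/\rho(t)<s'$. For the last statement choose $\lambda$ with $1<\lambda<s'/s$.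
\end{proof}

\section{Weighted norms on a bouquet}\label{sec:bouquet}

We want a norm on $C(K)$ that lifts well but whose height function violates the conclusion of Lemma~\ref{lem:sublevel} so badly that no nearby norm can be isometrically projective. The height will be prescribed by a weight function.

\begin{definition}\label{def:weighted}
A \emph{weighted space} is a triple $(Z,b,k)$ consisting of a finite CW complex $Z$, a point $b\in Z$ and a continuous function $k:Z\to[0,\infty)$ with $k(b)=0$. We put $M=\max(1,\max k)$. A \emph{based contraction} of $Z$ is a continuous $h:Z\times[0,1]\to Z$ with $h(\cdot,0)=\mathrm{id}$, $h(\cdot,1)\equiv b$ and $h(b,\cdot)\equiv b$.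
\end{definition}

Our weighted spaces arise by \emph{attaching a whisker}: given a finite CW complex $\Omega$, a vertex $v$ and a continuous $k:\Omega\to[1,\infty)$ with $k(v)=1$, let $Z=\Omega\cup W$, where $W=[0,1]$ and $1\in W$ is glued to $v$; put $b=0\in W$ and $k(t)=t$ on $W$. Then $Z$ is $\Omega$ with one more vertex and one more edge, and $(Z,b,k)$ is a weighted space.

One copy of $Z$ cannot serve as $K$. Suppose that $Z$ is contractible, norm $C(Z)$ by $\|f\|=\inf\{c_0+c_1:c_0,c_1\ge0,\ |f|\le c_0+c_1k\}$, and let $g=\max(1,k)$. From $c_0+c_1k\le(c_0+c_1)g$ and $g\le1+k$ we get $\|f/g\|_\infty\le\|f\|\le2\|f/g\|_\infty$. The map $f\mapsto f/g$ is a lattice isomorphism onto $(C(Z),\|\cdot\|_\infty)$, which is isometrically projective by Lemma~\ref{lem:ext} and Theorem~\ref{thm:unit}. So $\Delta\le2$, however large $k$ is: a continuous height can be divided out. We therefore let infinitely many copies of $Z$ shrink to the base point. The height becomes discontinuous there, and the neighborhood $O$ of Lemma~\ref{lem:sublevel}, over which we have no control, is forced to contain entire copies of $Z$.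

Let
\[
K=\{(z_n)\in Z^{\mathbb N}:\ z_n=b\text{ for all but at most one }n\}.
\]
Its complement in $Z^{\mathbb N}$ is the union of the open sets $\{z_n\ne b,\ z_m\ne b\}$, $n\ne m$, and $Z$ is metrizable by (T1), so $K$ is compact and metrizable. Let $\pi_n:K\to Z$ be the $n$-th coordinate, let $j_n:Z\to K$ put $z$ in the $n$-th coordinate and $b$ in all others, and let $\bar b=(b,b,\dots)$. Then $K$ is the union of the copies $j_n(Z)$, which meet only in $\bar b$. A basic neighborhood of $\bar b$ restricts finitely many coordinates, so
\begin{equation}\label{eq:shrink}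
\text{every neighborhood of $\bar b$ contains $j_n(Z)$ for all large $n$.}
\end{equation}

Let $k_n=k\circ\pi_n\in C(K)$, which is the weight on the $n$-th copy and $0$ on the others. Let $P(Z,b,k)$ be $C(K)$ with the norm
\[
\|f\|=\inf\Bigl\{c_0+\sum_nc_n:\ c_0,c_n\ge0,\ \text{finitely many }c_n\ne0,\ |f|\le c_0 1+\sum_nc_nk_n\Bigr\}.
\]
This function is homogeneous, subadditive and monotone in $|f|$. Taking only $c_0\neq0$ gives the first inequality in
\begin{equation}\label{eq:equiv}
\|f\|\le\|f\|_\infty\le M\|f\|,
\end{equation}
and $c_0+\sum c_nk_n\le M(c_0+\sum c_n)$ gives the second. So $P(Z,b,k)$ is a separable Banach lattice with the strong order unit $1$. The point of this norm is that the norm of a homomorphism is read off from the elements $1,k_1,k_2,\dots$ one at a time: for every lattice homomorphism $S$ from $P(Z,b,k)$ to a Banach lattice,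
\begin{equation}\label{eq:normS}
\|S\|=\max\Bigl(\|S1\|,\ \sup_n\|Sk_n\|\Bigr).
\end{equation}
Indeed, $\ge$ holds because $\|1\|\le1$ and $\|k_n\|\le1$. If $|f|\le c_01+\sum c_nk_n$, then $|Sf|=S|f|\le c_0S1+\sum c_nSk_n$, so $\|Sf\|$ is at most $c_0+\sum c_n$ times the right-hand side. Applying \eqref{eq:normS} to the evaluation at $j_n(z)$, where $k_m$ vanishes for $m\ne n$, we find the height function of $P(Z,b,k)$:
\begin{equation}\label{eq:gamma}
\gamma(j_n(z))=\max(1,k(z))\qquad(z\in Z,\ n\in\mathbb N).
\end{equation}
In particular $\gamma(\bar b)=1$, while by \eqref{eq:shrink} $\gamma$ takes the value $M$ in every neighborhood of $\bar b$.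

The bouquet $K$ inherits the extension property of $Z$.

\begin{lemma}\label{lem:extK}
Suppose that $Z$ has a based contraction $h$. If $L$ is compact Hausdorff and $L_0\subset L$ is closed, every continuous $\varphi:L_0\to K$ extends to a continuous $\Phi:L\to K$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:ext}, applied to each coordinate, extends $\varphi$ to a map $L\to Z^{\mathbb N}$. It remains to find a retraction $R:Z^{\mathbb N}\to K$. The idea is to let only the coordinate farthest from $b$ survive, contracting it more and more as another coordinate catches up. Let $d$ be a metric on $Z$ and put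
\[
\delta_n(z)=2^{-n}d(z_n,b),\qquad m_n(z)=\sup_{m\ne n}\delta_m(z)\qquad(z\in Z^{\mathbb N}).
\]
Since $0\le\delta_m\le2^{-m}\operatorname{diam}Z$, the function $m_n$ is a uniform limit of finite maxima of continuous functions, hence continuous. Define $R(z)_n=b$ if $z_n=b$, and $R(z)_n=h\bigl(z_n,\min(1,m_n(z)/\delta_n(z))\bigr)$ otherwise. On the open set $\{z_n\ne b\}$ this is a composition of continuous maps. At a point with $z_n=b$ it is continuous because $h(z',\tau)\to b$ uniformly in $\tau$ as $z'\to b$, by $h(b,\cdot)\equiv b$ and uniform continuity of $h$. If $\delta_n(z)\le m_n(z)$ then $R(z)_n=b$, since $h(\cdot,1)\equiv b$. The inequality $\delta_n>m_n$ holds for at most one $n$, because for two indices it would give $\delta_n>\delta_{n'}>\delta_n$. So $R(z)\in K$. If $z=j_n(z_n)$ with $z_n\ne b$, then $m_n(z)=0$, so $R(z)_n=h(z_n,0)=z_n$ and $R(z)=z$; also $R(\bar b)=\bar b$.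
\end{proof}

\begin{corollary}\label{cor:upper}
If $Z$ has a based contraction, then $(C(K),\|\cdot\|_\infty)$ is isometrically projective, and the identity map $U$ from $P(Z,b,k)$ onto it satisfies $\|U\|\,\|U^{-1}\|\le M$.
\end{corollary}

\begin{proof}
Extending the identity of $K$ by Lemma~\ref{lem:extK}, we see that $K$ is a retract of every compact Hausdorff space containing it. Apply Theorem~\ref{thm:unit} and \eqref{eq:equiv}.
\end{proof}

\section{Forcing and the lower bound for the distance}\label{sec:forcing}

Let $(Z,b,k)$ be a weighted space and $K$ its bouquet. Restricted to a copy $j_n(Z)\subset O$, the map $\psi$ of Lemma~\ref{lem:sublevel} gives a self-map of $Z$ that fixes the low points and whose image consists of low points. If the topology of $Z$ compels such a map to cover further points, these points are low as well.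

\begin{definition}\label{def:force}
Let $B\subset B'\subset Z$. We say that $B$ \emph{forces} $B'$ if every continuous $f:Z\to Z$ with $f|_B=\mathrm{id}$ satisfies $f(Z)\supset B'$.
\end{definition}

\begin{lemma}[One step]\label{lem:step}
Let $\|\cdot\|'$ be a $\lambda$-liftable Banach lattice norm on $C(K)$, with height $\gamma'$ and sublevel sets $A_s=\{\gamma'\le s\}$. Let $b\in B\subset B'\subset Z$, where $B$ forces $B'$, and let $s>0$, $s'>\lambda s$. If $j_n(B)\subset A_s$ for all large $n$, then $j_n(B')\subset A_{s'}$ for all large $n$. If the norm is isometrically projective, this holds for all $s'>s>0$.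
\end{lemma}

\begin{proof}
We have $\bar b=j_n(b)\in A_s$. Let $O$ and $\psi:O\to A_{s'}$ be as in Lemma~\ref{lem:sublevel}. By \eqref{eq:shrink}, for all large $n$ we have both $j_n(Z)\subset O$ and $j_n(B)\subset A_s$. For such $n$, the map $f=\pi_n\circ\psi\circ j_n:Z\to Z$ is continuous and $f|_B=\mathrm{id}$, so $f(Z)\supset B'$. Let $z\in B'\setminus\{b\}$ and write $z=f(z')$. The point $\psi(j_n(z'))\in K$ has $n$-th coordinate $z\ne b$, so its other coordinates equal $b$, and it equals $j_n(z)$. Hence $j_n(z)\in A_{s'}$. Also $j_n(b)=\bar b\in A_s\subset A_{s'}$.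
\end{proof}

\begin{example}[One disk: the lower bound]\label{ex:disk1}
Let $r>1$, let $D\subset\mathbb C$ be the closed unit disk with the weight $k(z)=r^{1-|z|}$, and attach a whisker at $v=1$. So $Z=D\cup W$, the weight is $1$ on $\partial D$ and $r$ at the center, and $M=r$. Let $Z_0=\partial D\cup W$.

The set $Z_0$ forces $Z$. Suppose that $f$ fixes $Z_0$ and misses a point $x$, necessarily in the interior of $D$. Let $R:Z\setminus\{x\}\to\partial D$ project $D\setminus\{x\}$ radially from $x$ and send $W$ to $v$. Then the identity of $\partial D$ is the composition of the inclusion $\partial D\to D$ with $R\circ f|_D$, so it factors through the contractible space $D$, contrary to (T3).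

Now let $\|\cdot\|'$ be an isometrically projective lattice norm on $C(K)$ with $\alpha\|f\|\le\|f\|'\le\beta\|f\|$, where $\|\cdot\|$ is the norm of $P(Z,b,k)$. Then $\gamma/\beta\le\gamma'\le\gamma/\alpha$. On $j_n(Z_0)$ we have $\gamma=1$ by \eqref{eq:gamma}, so $\gamma'\le1/\alpha$. By Lemma~\ref{lem:step}, for each $\delta>0$ and all large $n$ we have $\gamma'\le(1+\delta)/\alpha$ on all of $j_n(Z)$. At the center of the $n$-th disk $\gamma'\ge r/\beta$. Hence $\beta/\alpha\ge r$, and with Corollary~\ref{cor:upper} (a based contraction is given in Example~\ref{ex:disk2}) we obtain $\Delta(P(Z,b,k))=r$.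
\end{example}

For an isometrically projective norm the loss from $s$ to $s'$ is arbitrarily small, so the step can be repeated along a chain.

\begin{proposition}\label{prop:lower}
Let $b\in Z_0\subset Z_1\subset\dots\subset Z_N=Z$, where $k\le1$ on $Z_0$ and $Z_i$ forces $Z_{i+1}$ for $0\le i<N$. If $E$ is isometrically projective and $U:P(Z,b,k)\to E$ is a lattice isomorphism, then $\|U\|\,\|U^{-1}\|\ge M$.
\end{proposition}

\begin{proof}
Let $\|\cdot\|'$, $\alpha$, $\beta$ be as in \eqref{eq:transport}; the norm $\|\cdot\|'$ on $C(K)$ is isometrically projective. The unit ball of $\|\cdot\|'$ is contained in $1/\alpha$ times the unit ball of $\|\cdot\|$ and contains $1/\beta$ times it, so $\gamma/\beta\le\gamma'\le\gamma/\alpha$. Fix $\delta>0$ and let $s_i=(1+i\delta/N)/\alpha$ for $0\le i\le N$. By \eqref{eq:gamma}, $\gamma=1$ on $j_n(Z_0)$, so $j_n(Z_0)\subset A_{s_0}$ for all $n$. Since $s_0<s_1<\dots<s_N$, Lemma~\ref{lem:step} applied $N$ times gives $j_n(Z)\subset A_{s_N}$ for all large $n$. For such $n$ we have $\gamma\le\beta\gamma'\le(1+\delta)\beta/\alpha$ on $j_n(Z)$, and the maximum of $\gamma$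 on $j_n(Z)$ is $M$ by \eqref{eq:gamma}. Let $\delta\to0$.
\end{proof}

\begin{remark}\label{rem:long}
Long chains are necessary for this method. If $P(Z,b,k)$ is itself $\lambda$-liftable, apply Lemma~\ref{lem:step} to its own norm, with $s_0=1$ and $s_{i+1}$ slightly larger than $\lambda s_i$. This gives $M\le\lambda^N$. For $N=1$ the lower bound $M$ for $\Delta$ therefore does not exceed the lifting constant.
\end{remark}

\section{Controlled contractions and the lifting estimate}\label{sec:lifting}

We now ask what makes $P(Z,b,k)$ liftable with a small constant. By Lemmas~\ref{lem:local} and~\ref{lem:extK} a lift $f\mapsto\iota(f\circ\Phi)$ exists, but off $L_0$ the extension $\Phi$ may wander through points of large weight, and then $\iota(k_n\circ\Phi)$ has a much larger norm than $Tk_n$. The excess is an element of $J$. Where it is not negligible we contract the $n$-th coordinate of $\Phi$ to $b$, at which the weight vanishes. In the transition zone the coordinate travels along the contraction, and the price is the factor by which the weight can grow on the way.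

\begin{definition}\label{def:mu}
Let $\mu\ge1$. A \emph{$\mu$-contraction} of the weighted space $(Z,b,k)$ is a based contraction $h$ such that
\begin{equation}\label{eq:mu}
k(h(z,\tau))\le\mu\,k(z)\qquad(z\in Z,\ \tau\in[0,1]).
\end{equation}
\end{definition}

\begin{proposition}\label{prop:lift}
If $(Z,b,k)$ has a $\mu$-contraction, then $P(Z,b,k)$ is $\mu(1+\varepsilon)$-liftable for every $\varepsilon\in(0,1)$.
\end{proposition}

\begin{proof}
Let $T:P(Z,b,k)\to X/J$ be a lattice homomorphism with $\|T\|=1$. Since $\|T1\|\le1$, (B1) gives $y\ge0$ with $Qy=T1$ and $\|y\|\le1+\varepsilon$. Let $L,L_0,\iota,\varphi$ be as in Lemma~\ref{lem:local}, let $\Phi:L\to K$ extend $\varphi$ (Lemma~\ref{lem:extK}), and put $\Phi_n=\pi_n\circ\Phi$ and $G_n=k_n\circ\Phi=k\circ\Phi_n$.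

\emph{The excess.} By Lemma~\ref{lem:local}(b), $Q\iota G_n=Tk_n$, which has norm at most $1$. So there is $w_n\in J$ with $\|\iota G_n+w_n\|\le1+\varepsilon/2$. The element $w_n$ need not lie in $I_y$, but $\iota G_n\wedge|w_n|$ lies in $J\cap I_y$. Write $\iota G_n\wedge|w_n|=\iota\zeta_n$; then $0\le\zeta_n\le G_n$, and $\zeta_n=0$ on $L_0$ by Lemma~\ref{lem:local}(a). Moreover
\[
0\le\iota(G_n-\zeta_n)=(\iota G_n-|w_n|)^+\le|\iota G_n+w_n|,
\]
so $\|\iota(G_n-\zeta_n)\|\le1+\varepsilon/2$.

\emph{The corrected extension.} Let $\kappa=\varepsilon/(2(1+\varepsilon))$ and $V_n=\{\zeta_n<\kappa\}$, an open neighborhood of $L_0$. Let $\chi_n:L\to[0,1]$ be continuous with $\chi_n=1$ on $L_0$ and $\chi_n=0$ off $V_n$. Define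
\[
\psi_n(l)=h\bigl(\Phi_n(l),1-\chi_n(l)\bigr),\qquad\psi=(\psi_n)_n:L\to Z^{\mathbb N}.
\]
The map $\psi$ is continuous. Since $h(b,\cdot)\equiv b$, we have $\psi_n(l)=b$ whenever $\Phi_n(l)=b$, so $\psi$ takes values in $K$. Since $h(\cdot,0)=\mathrm{id}$, we have $\psi=\varphi$ on $L_0$. Hence $\hat Tf=\iota(f\circ\psi)$ is a lattice homomorphism, and $Q\hat T=T$ by Lemma~\ref{lem:local}(b).

\emph{The norm.} First, $\|\hat T1\|=\|y\|\le1+\varepsilon$. Off $V_n$ we have $\psi_n=b$, so $k_n\circ\psi=k\circ\psi_n=0$. On $V_n$, \eqref{eq:mu} gives $k_n\circ\psi\le\mu G_n\le\mu(G_n-\zeta_n+\kappa)$. Thus $0\le k_n\circ\psi\le\mu(G_n-\zeta_n+\kappa1)$ on all of $L$, and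
\[
\|\hat Tk_n\|\le\mu\Bigl(1+\frac\varepsilon2+\kappa\|y\|\Bigr)\le\mu(1+\varepsilon).
\]
By \eqref{eq:normS}, $\|\hat T\|\le\mu(1+\varepsilon)$.
\end{proof}

The condition $k(b)=0$, and with it the whisker, is used off $V_n$. If the weight at the base point were $1$, the same estimate would bound $k_n\circ\psi$ by $\mu(G_n-\zeta_n+\kappa1)+1$ and give the constant $(\mu+1)(1+\varepsilon)$, which is not close to $1$. Sliding down the whisker, on the other hand, is free.

\begin{lemma}\label{lem:whisker}
Let $(Z,b,k)$ be obtained from $\Omega$, $v$, $k$ by attaching a whisker, and let $\mu\ge1$. Let $H:\Omega\times[0,1]\to\Omega$ be continuous with $H(\cdot,0)=\mathrm{id}$, $H(\cdot,1)\equiv v$, $H(v,\cdot)\equiv v$ and $k(H(z,\tau))\le\mu k(z)$. Then $(Z,b,k)$ has a $\mu$-contraction.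
\end{lemma}

\begin{proof}
For $\tau\le\frac12$ put $h(z,\tau)=H(z,2\tau)$ on $\Omega$ and $h(t,\tau)=t$ on $W$. For $\tau\ge\frac12$ put $h(z,\tau)=2-2\tau\in W$ on $\Omega$ and $h(t,\tau)=t(2-2\tau)$ on $W$. The formulas agree at $v=1\in W$, because $H(v,\cdot)\equiv v$, and at $\tau=\frac12$, because $H(\cdot,1)\equiv v$. So $h$ is continuous, and it is a based contraction. On $W$ the weight does not increase. For $z\in\Omega$ and $\tau\ge\frac12$ we have $k(h(z,\tau))\le1\le k(z)$, and for $\tau\le\frac12$ \eqref{eq:mu} is the hypothesis on $H$.
\end{proof}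

\begin{example}[One disk: the lifting constant]\label{ex:disk2}
For the space of Example~\ref{ex:disk1} take $H(z,\tau)=(1-\tau)z+\tau$. Since $1\le k\le r$ on $D$, Lemma~\ref{lem:whisker} gives an $r$-contraction, and $P(Z,b,k)$ is $r(1+\varepsilon)$-liftable. No contraction does better: a contraction of $Z$ must carry some point of $\partial D$ across the center, for otherwise composing it with the retraction $Z\setminus\{0\}\to\partial D$ would contract $\partial D$ in itself; and there the weight grows from $1$ to $r$. The distance $\Delta=r$ and the lifting constant are of the same size, as Remark~\ref{rem:long} predicts. The disk that forces the height to be small is also the disk that the contraction has to cross.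
\end{example}

\section{A tower of disks}\label{sec:tower}

We need a weighted space with a long forcing chain $Z_0\subset\dots\subset Z_N$, along which the weight grows by a factor $r$ at each floor, and with a contraction that moves each $Z_j$ only inside $Z_{j+1}$. Then $M$ is of order $r^N$ while $\mu$ is a fixed power of $r$.

Consider two floors. The first is a disk $D_1$, forced by its boundary. For the first floor to force a second disk $D_2$, the boundary of $D_2$ must be a loop that cannot be filled in on the first floor. A circle drawn in $D_1$ will not do: folding $D_2$ onto the disk that the circle bounds in $D_1$ gives a map that fixes the first floor and misses the interior of $D_2$. So we first create an essential loop by identifying the endpoints of an arc in the interior of $D_1$, and then fill this loop with $D_2$. The pinch does not disturb the contraction of $\partial D_1$ within the first floor, and gluing in $D_2$ makes the space contractible again. Now we repeat the construction inside $D_2$.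

\subsection{The complex}

Fix $r>1$ and $N\ge2$. Let $D_1,\dots,D_N$ be copies of the closed unit disk $D\subset\mathbb C$. For $\theta\in[0,1]$ put $e(\theta)=e^{2\pi i\theta}$ and $a(\theta)=\theta-\frac12$, and let $a=[-\frac12,\frac12]$ also denote the arc with endpoints $p=-\frac12$ and $q=\frac12$. Subscripts indicate the disk. We regard $D$ as a CW complex with vertices $1,q,p$, edges $\partial D\setminus\{1\}$, $(\frac12,1)$, $(-\frac12,\frac12)$, and one $2$-cell with characteristic map
\[
[0,1]^2\to D,\qquad(\theta,t)\mapsto(1-t)p+t\,e(\theta).
\]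
These are polar coordinates about $p$: the open square is mapped homeomorphically onto $\operatorname{int}D\setminus[-\frac12,1)$, and the four sides go to $p$, to $\partial D$, and twice to the slit $[-\frac12,1]$. The circle $\partial D$ and the arc $a$ are disjoint subcomplexes.

We define finite CW complexes $Y_1,\dots,Y_N$ and $\Omega_0,\dots,\Omega_N$ such that $\Omega_{j-1}$ and $D_j$ are subcomplexes of $Y_j$ with $Y_j=\Omega_{j-1}\cup D_j$ and $\Omega_{j-1}\cap D_j=\partial D_j$. Let $Y_1=D_1$ and $\Omega_0=\partial D_1$. Given $Y_j$ with $j<N$:
\begin{itemize}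
\item \emph{Pinch.} Let $\Omega_j$ be obtained from $Y_j$ by identifying the vertices $p_j$ and $q_j$, with quotient map $\sigma_j:Y_j\to\Omega_j$. The arc $a_j$ becomes a simple closed curve $\ell_j=\sigma_j(a_j)$, consisting of one vertex and one edge.
\item \emph{Fill.} Let $Y_{j+1}$ be obtained from $\Omega_j\sqcup D_{j+1}$ by the identifications $e_{j+1}(\theta)\sim\sigma_j(a_j(\theta))$, which glue $\partial D_{j+1}$ homeomorphically onto $\ell_j$, vertex to vertex. This adds to $\Omega_j$ the vertices $p_{j+1},q_{j+1}$, the two remaining edges of $D_{j+1}$ and its $2$-cell.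
\end{itemize}
Finally let $\Omega_N=Y_N$ and $\sigma_N=\mathrm{id}$; the last disk is not pinched. Since $p_j,q_j\notin\Omega_{j-1}$, the map $\sigma_j$ embeds $\Omega_{j-1}$ in $\Omega_j$, and we regard it as the identity on $\Omega_{j-1}$. Thus
\[
\Omega_0\subset\Omega_1\subset\dots\subset\Omega_N=:\Omega,
\]
and for $j\ge1$ the floor $\Omega_j$ is the image of $D_1\sqcup\dots\sqcup D_j$. Let $v\in\Omega_0$ be the vertex $e_1(0)$, let $Z=\Omega\cup W$ be obtained by attaching the whisker $W=[0,1]$ at $v$, with $b=0\in W$, and let $Z_j=\Omega_j\cup W$ for $0\le j\le N$. See Figure~\ref{fig:tower}.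

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \i/\x in {1/0,2/3.3,3/6.6}{
  \draw (\x,0) circle (1);
  \fill (\x+1,0) circle (1.3pt);
  \node at (\x,-0.65) {$D_{\i}$};
}
\foreach \i/\x in {1/0,2/3.3}{
  \draw[very thick] (\x-0.5,0) -- (\x+0.5,0);
  \fill (\x-0.5,0) circle (1.3pt);
  \fill (\x+0.5,0) circle (1.3pt);
  \node at (\x-0.5,-0.24) {$p_{\i}$};
  \node at (\x+0.5,-0.24) {$q_{\i}$};
  \draw[->,dashed] (\x+2.45,0.62) to[bend right=35] (\x,0.08);
}
\draw[thick] (1,0) -- (1.75,-0.95);
\fill (1.75,-0.95) circle (1.3pt);
\node at (1.2,0.12) {$v$};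
\node at (1.62,-0.42) {$W$};
\node at (1.95,-1.02) {$b$};
\node at (0,-1.4) {$1\le k\le r$};
\node at (3.3,-1.4) {$r\le k\le r^2$};
\node at (6.6,-1.4) {$k=r^2$};
\end{tikzpicture}
\caption{The pieces of the tower $Z$ for $N=3$. The boundary circle of $D_{i+1}$ is glued onto the thick arc of $D_i$ (dashed arrows), its marked point going to both endpoints $p_i$ and $q_i$, which are thereby identified. The whisker $W$ joins $v\in\partial D_1$ to the base point $b$. The weight $k$ rises from $0$ to $1$ along $W$ and by the factor $r$ from the boundary of $D_i$ to its arc, for $i=1,2$.}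
\label{fig:tower}
\end{figure}

Let $\pi:W\sqcup D_1\sqcup\dots\sqcup D_N\to Z$ be the natural surjection. It identifies points according to the equivalence relation generated by
\begin{equation}\label{eq:glue}
e_{i+1}(\theta)\sim a_i(\theta)\quad(1\le i<N,\ 0\le\theta\le1),\qquad 1_W\sim e_1(0);
\end{equation}
the identification $p_i\sim q_i$ follows from $e_{i+1}(0)=e_{i+1}(1)$. As a continuous map from a compact space onto a Hausdorff space, $\pi$ is closed, and so is its restriction $\pi^{-1}(G)\to G$ for every $G\subset Z$. Hence, to define a continuous map on $G$, it suffices to give continuous maps on the pieces of $\pi^{-1}(G)$ that agree on the pairs \eqref{eq:glue}.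

\begin{lemma}\label{lem:contractible}
Each $Y_j$ is contractible.
\end{lemma}

\begin{proof}
$Y_1$ is a disk. Suppose that $Y_j$ is contractible, $j<N$. The disk $D_{j+1}\subset Y_{j+1}$ and the arc $a_j\subset Y_j$ are contractible subcomplexes. Collapsing $D_{j+1}$ in $Y_{j+1}=\Omega_j\cup D_{j+1}$ gives the same space as collapsing $\ell_j=\Omega_j\cap D_{j+1}$ in $\Omega_j$, and, since $p_j,q_j\in a_j$, this is the same as collapsing $a_j$ in $Y_j$. By (T2),
\[
Y_{j+1}\simeq Y_{j+1}/D_{j+1}\cong\Omega_j/\ell_j\cong Y_j/a_j\simeq Y_j.\qedhere
\]
\end{proof}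

\subsection{The weight and the contraction}

Let $g:D\to[0,1]$ be given by $g(z)=\operatorname{dist}(z,\partial D)/(\operatorname{dist}(z,\partial D)+\operatorname{dist}(z,a))$, so that $g=0$ on $\partial D$ and $g=1$ on $a$. Put
\[
k=r^{\,j-1+g}\ \text{ on }D_j\ (1\le j<N),\qquad k=r^{N-1}\ \text{ on }D_N,\qquad k(t)=t\ \text{ on }W.
\]
These functions agree on the pairs \eqref{eq:glue}: $k=r^i$ on both $a_i$ and $\partial D_{i+1}$, and $k=1$ at $v$ from both sides. So $(Z,b,k)$ is a weighted space obtained by attaching a whisker, $k\le1$ on $Z_0$, $M=\max k=r^{N-1}$, and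
\begin{equation}\label{eq:floors}
k\le r^j\ \text{ on }\Omega_j\ \ (0\le j\le N),\qquad k\ge r^{j-1}\ \text{ on }\Omega\setminus\Omega_{j-1}\ \ (1\le j\le N),
\end{equation}
because $r^{i-1}\le k\le r^i$ on $D_i$ and a point of $\Omega\setminus\Omega_{j-1}$ lies in the image of some $D_i$ with $i\ge j$. We define
\[
P_N=P(Z,b,k),
\]
and write $K_N$ for the corresponding bouquet.

\begin{lemma}\label{lem:H}
The weighted space $(Z,b,k)$ has an $r^2$-contraction. In particular $Z$ is contractible.
\end{lemma}

\begin{proof}
We construct a continuous $H:\Omega\times[0,1]\to\Omega$ with $H(\cdot,0)=\mathrm{id}$, $H(\cdot,1)\equiv v$, $H(v,\cdot)\equiv v$ and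
\begin{equation}\label{eq:up}
H(\Omega_j\times[0,1])\subset\Omega_{j+1}\qquad(0\le j\le N),
\end{equation}
where $\Omega_{N+1}=Y_{N+1}=\Omega$ and $\sigma_{N+1}=\mathrm{id}$. The floors $\Omega_{j+1}$ are pinched, so Lemma~\ref{lem:ext} is applied to the contractible spaces $Y_{j+1}$ that lie between $\Omega_j$ and $\Omega_{j+1}$. Put $\Omega_{-1}=\{v\}$ and $H(v,\tau)=v$. Let $0\le j\le N$ and suppose that $H$ is defined on $\Omega_{j-1}\times[0,1]$, with values in $\Omega_j$ and with the required values at $\tau=0,1$. Together with $H(z,0)=z$ and $H(z,1)=v$ for $z\in\Omega_j$, this prescribes a continuous map from the closed set $(\Omega_j\times\{0,1\})\cup(\Omega_{j-1}\times[0,1])$ to $\Omega_j\subset Y_{j+1}$. By Lemmas~\ref{lem:ext} and~\ref{lem:contractible} it extends to a map $\Omega_j\times[0,1]\to Y_{j+1}$. Composing with $\sigma_{j+1}$, which is the identity on $\Omega_j$, defines $H$ on $\Omega_j\times[0,1]$ with values in $\Omega_{j+1}$ and keeps the prescribed values.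

We check $k(H(z,\tau))\le r^2k(z)$ using \eqref{eq:floors} and \eqref{eq:up}. If $z\in\Omega_0$, then $k(H(z,\tau))\le r=rk(z)$. If $z\in\Omega_j\setminus\Omega_{j-1}$ with $1\le j\le N-1$, then $k(H(z,\tau))\le r^{j+1}=r^2r^{j-1}\le r^2k(z)$. If $z\in\Omega_N\setminus\Omega_{N-1}$, then $k(z)=\max k$. Lemma~\ref{lem:whisker} completes the proof.
\end{proof}

\subsection{Each floor forces the next}

\begin{lemma}\label{lem:rigid}
For $0\le j\le N-1$, the set $Z_j$ forces $Z_{j+1}$.
\end{lemma}

\begin{proof}
Let $f:Z\to Z$ be continuous with $f|_{Z_j}=\mathrm{id}$, and suppose that $f(Z)\not\supset Z_{j+1}$. The set $O=Z\setminus f(Z)$ is open and disjoint from $Z_j$, and it meets $Z_{j+1}\setminus Z_j$, which is contained in $\pi(\operatorname{int}D_{j+1})$ because $\pi(\partial D_{j+1})\subset\Omega_j$. So $\pi^{-1}(O)\cap\operatorname{int}D_{j+1}$ is a nonempty open subset of the disk, and it contains a point $x\notin a_{j+1}$. This point is not identified with any other, and $\pi(x)\notin f(Z)$.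

In Example~\ref{ex:disk1} the contradiction came from a retraction of $Z\setminus\{x\}$ onto the boundary circle. Its analogue is a continuous map $u:Z\setminus\{\pi(x)\}\to\mathbb T$ with $u(\pi(e_{j+1}(\theta)))=\theta\bmod1$. It has to be extended downward over $D_j$, which is possible because the loop comes from an arc, and upward over $D_{j+2}$, for which we make $u$ vanish on the arc $a_{j+1}$. We define $u$ on the pieces.
\begin{itemize}
\item On $W$ and on $D_i$ with $i<j$ or $i>j+1$, put $u=0$.
\item If $j\ge1$, on $D_j$ put $u=\tilde u\bmod1$, where $\tilde u:D\to\mathbb R$ is continuous with $\tilde u=0$ on $\partial D$ and $\tilde u(a(\theta))=\theta$ (Tietze's theorem).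
\item On $D_{j+1}\setminus\{x\}$, let $R_x:D\setminus\{x\}\to\partial D$ be the radial retraction from $x$ and let $c:\partial D\to\mathbb T$ be given by $c(e(\theta))=\theta\bmod1$. Since $x\notin a$, the map $c\circ R_x$ is defined on the interval $a$ and lifts there to a continuous $\Lambda:a\to\mathbb R$ by (T3). Let $\nu:D\to\mathbb R$ be continuous with $\nu=0$ on $\partial D$ and $\nu=-\Lambda$ on $a$. Put $u=c\circ R_x+\nu\bmod1$. Then $u(e_{j+1}(\theta))=\theta\bmod1$, and $u=0$ on $a_{j+1}$.
\end{itemize}
We check the pairs \eqref{eq:glue}. For $i=j\ge1$, both $u(a_j(\theta))$ and $u(e_{j+1}(\theta))$ equal $\theta\bmod1$. For $i<j$, $u$ vanishes on $D_i\supset a_i$ and on $\partial D_{i+1}$, the latter also when $i+1=j$. For $i>j$, $u$ vanishes on $a_i$, also when $i=j+1$, and on $D_{i+1}$. Finally $u(1_W)=0$ and $u(e_1(0))=0$: for $j=0$ because $u(e_1(\theta))=\theta\bmod 1$, and for $j\ge1$ because $u=0$ on $\partial D_1$. So $u$ is well defined and continuous on $Z\setminus\{\pi(x)\}$.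

Let $\omega:\mathbb T\to Z$, $\omega(\theta)=\pi(e_{j+1}(\theta))$, a loop in $Z_j$. The map $u\circ f:Z\to\mathbb T$ is defined because $f$ misses $\pi(x)$, and $u(f(\omega(\theta)))=u(\omega(\theta))=\theta$. So the identity of $\mathbb T$ factors through the contractible space $Z$, contrary to (T3).
\end{proof}

Forcing is not transitive. The set $Z_0$ does not force $Z_2$: extend the identity of $Z_0$ to a map from $Z$ into the unpinched disk with whisker $Y_1\cup W$ by Lemma~\ref{lem:ext} and compose with the pinch to get a map with image in $Z_1$. The chain can be climbed in Proposition~\ref{prop:lower} only because projectivity is used afresh at every floor.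

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
By Lemma~\ref{lem:H} and Proposition~\ref{prop:lift}, $P_N$ is $r^2(1+\varepsilon)$-liftable for every $\varepsilon\in(0,1)$. By Lemma~\ref{lem:rigid} and Proposition~\ref{prop:lower}, $\|U\|\,\|U^{-1}\|\ge M=r^{N-1}$ for every lattice isomorphism $U$ of $P_N$ onto an isometrically projective lattice, and by Corollary~\ref{cor:upper} the identity map onto $(C(K_N),\|\cdot\|_\infty)$ attains this bound. For the last statement, choose $r>1$ and $\varepsilon\in(0,1)$ with $r^2(1+\varepsilon)\le\lambda$ and let $N\to\infty$. The finiteness of $\Delta$ for every isomorphically projective lattice with a strong order unit is Theorem~\ref{thm:unit}.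
\end{proof}

\section{The $\ell_1$-sum}\label{sec:sum}

To pass from unbounded distances to an infinite one, we combine the lattices $P_N$ into a single lattice; by Theorem~\ref{thm:unit} it cannot have a strong order unit. For Banach lattices $P_1,P_2,\dots$, the $\ell_1$-sum $P=(\bigoplus_iP_i)_{\ell_1}$ consists of the sequences $(f_i)$ with $f_i\in P_i$ and $\|(f_i)\|=\sum_i\|f_i\|<\infty$, with the coordinatewise order. It is a Banach lattice, separable if all $P_i$ are. We identify $P_i$ with the sequences supported at $i$; elements of different $P_i$ are disjoint.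

The $\ell_1$-norm is chosen so that a uniform bound for operators on the summands is a bound for their sum. The difficulty is that a sum of lattice homomorphisms is a lattice homomorphism only if we can add moduli, which we ensure by making the ranges disjoint, whereas separate lifts have ranges that are disjoint only modulo $J$. For two positive elements $y_1,y_2$ with disjoint images, the remedy is to pass to $(y_1-y_2)^+$ and $(y_2-y_1)^+$, which are disjoint and have the same images as $y_1$ and $y_2$. For a sequence we insert coefficients that make the subtracted series converge.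

\begin{lemma}\label{lem:sumlift}
Let $\lambda\ge1$, and for each $i$ let $P_i$ be a space $C(K_i)$ with a $\lambda$-liftable Banach lattice norm. Then $P=(\bigoplus_iP_i)_{\ell_1}$ is $\lambda$-liftable.
\end{lemma}

\begin{proof}
Let $T:P\to X/J$ be a lattice homomorphism and $T_i=T|_{P_i}$, so $\|T_i\|\le\|T\|$. Choose lifts $\hat T_i:P_i\to X$ of $T_i$ with $\|\hat T_i\|\le\lambda\|T\|$, and put $y_i=\hat T_i1\ge0$. The elements $Qy_i=T_i1$ are pairwise disjoint.

\emph{Disjoint units.} For $i<j$ let $\eta_{ij}=2^{-j}/(1+\|y_j\|)$ and $\eta_{ji}=1/\eta_{ij}$. For fixed $i$ the series $\sum_{j\ne i}\eta_{ij}y_j$ converges absolutely: its terms with $j>i$ have norm at most $2^{-j}$, and there are finitely many others. Put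
\[
z_i=\Bigl(y_i-\sum_{j\ne i}\eta_{ij}y_j\Bigr)^+,\qquad 0\le z_i\le y_i.
\]
For $i<j$, with $x=y_i-\eta_{ij}y_j$, we have $z_i\le x^+$ and $z_j\le(y_j-\eta_{ji}y_i)^+=\eta_{ji}x^-$, so $z_i$ and $z_j$ are disjoint. Since the elements disjoint from $Qy_i$ form a closed ideal, $Qy_i$ is disjoint from $\sum_{j\ne i}\eta_{ij}Qy_j\ge0$. Hence $Qz_i=\bigl(Qy_i-\sum_{j\ne i}\eta_{ij}Qy_j\bigr)^+=Qy_i$, that is, $y_i-z_i\in J$.

\emph{Disjoint lifts.} We cut $\hat T_i$ down from $y_i$ to $z_i$. If $y_i=0$, then $\hat T_i=0$ because $|\hat T_if|\le\|f\|_\infty y_i$, and we put $S_i=0$. Otherwise let $\iota:C(L_i)\to I_{y_i}$ be as in (B2). For $f\in P_i$ we have $\hat T_if=\iota F_f$ with $\|F_f\|_\infty\le\|f\|_\infty$, and $z_i=\iota\zeta$ with $0\le\zeta\le1$. Put $S_if=\iota(\zeta F_f)$. Multiplication by $\zeta\ge0$ is a lattice homomorphism of $C(L_i)$, so $S_i:P_i\to X$ is a lattice homomorphism, and the pointwise inequalities $|\zeta F_f|\le|F_f|$, $|\zeta F_f|\le\|f\|_\infty\zeta$ and $|F_f-\zeta F_f|\le\|f\|_\infty(1-\zeta)$ give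
\[
|S_if|\le|\hat T_if|,\qquad|S_if|\le\|f\|_\infty z_i,\qquad|\hat T_if-S_if|\le\|f\|_\infty(y_i-z_i)\in J.
\]
Therefore $\|S_i\|\le\lambda\|T\|$, the ranges of $S_i$ and $S_j$ are disjoint for $i\ne j$, and $QS_i=Q\hat T_i=T_i$.

\emph{The sum.} Define $\hat T((f_i))=\sum_iS_if_i$. The series converges absolutely and $\|\hat T\|\le\lambda\|T\|$. By disjointness, $|\sum S_if_i|=\sum|S_if_i|=\sum S_i|f_i|$ for finite sums, and by continuity of the modulus also in the limit; so $\hat T$ is a lattice homomorphism. Finally $Q\hat T((f_i))=\sum_iT_if_i=T((f_i))$, since $T$ is bounded.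
\end{proof}

\begin{lemma}\label{lem:band}
If $P=(\bigoplus_iP_i)_{\ell_1}$, then $\Delta(P)\ge\Delta(P_i)$ for every $i$.
\end{lemma}

\begin{proof}
Let $U:P\to E$ be a lattice isomorphism onto an isometrically projective lattice, and let $\|\cdot\|'$, $\alpha$, $\beta$ be as in \eqref{eq:transport}, so that $P'=(P,\|\cdot\|')$ is isometrically projective. Let $P_i'=(P_i,\|\cdot\|')$, a Banach lattice. The coordinate projection $B:P'\to P_i'$ is a lattice homomorphism with $|Bf|\le|f|$, so $\|B\|\le1$ because $\|\cdot\|'$ is a lattice norm. Given a lattice homomorphism $T:P'_i\to X/J$ and $\varepsilon>0$, lift $TB$ to $S:P'\to X$ with $\|S\|\le(1+\varepsilon)\|TB\|\le(1+\varepsilon)\|T\|$. The restriction of $S$ to $P_i'$ lifts $T$ and has no larger norm. So $P_i'$ is isometrically projective, and the identity map $P_i\to P'_i$ shows that $\Delta(P_i)\le\beta/\alpha=\|U\|\,\|U^{-1}\|$.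
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $\lambda>1$, choose $r>1$ and $\varepsilon\in(0,1)$ with $r^2(1+\varepsilon)\le\lambda$, and let $P=(\bigoplus_{N\ge2}P_N)_{\ell_1}$, a separable Banach lattice. Each $P_N$ is $\lambda$-liftable by Theorem~\ref{thm:exact}, so $P$ is $\lambda$-liftable by Lemma~\ref{lem:sumlift}. By Lemma~\ref{lem:band} and Theorem~\ref{thm:exact}, $\Delta(P)\ge r^{N-1}$ for every $N\ge2$. Since $r>1$, we get $\Delta(P)=\infty$, so $P$ is not isomorphic to any isometrically projective Banach lattice.
\end{proof}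

\begin{thebibliography}{9}

\bibitem{dPW}
B. de Pagter and A.W. Wickstead, \emph{Free and Projective Banach Lattices}, arXiv:1204.4282 (2012).

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\end{thebibliography}
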